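# Every $n$-vertex graph has functionality $O(\sqrt n)$

## 1. A random prefix of the vertices, and the vertex that comes next

Let $G=(V,E)$ be a finite simple graph with $n$ vertices. Put $A_z(u)=1$ if $zu\in E$ and $A_z(u)=0$ otherwise; so $A_z(z)=0$, and $N(z)=\{u:A_z(u)=1\}$.

Put the vertices in a uniformly random order. Let $h=\lceil\sqrt n\rceil$, choose an independent $\tau$ uniformly in $\{h,\dots,2h-1\}$, and let $S_0$ be the set of the first $\tau$ vertices. It divides $V$ into classes: $x$ and $y$ are in one class when $A_s(x)=A_s(y)$ for all $s\in S_0$. Let $V^*$ be the next $h$ vertices, and let $v$ be the vertex at a uniformly random position of $V^*$. The vertex $v$ cuts some of the classes $D$ into two sides, $D\cap N(v)$ and $D\setminus N(v)$. The whole proof turns on comparing $v$ with "the next vertex of the list". It does so in two ways, and here is the simplest instance of each.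

**Stopping at a random time.** Let $\Phi_r$ be the number of classes made by the first $r$ vertices. Since $\tau$ is uniform on $h$ consecutive values,
$$\mathbb E(\Phi_{\tau+1}-\Phi_\tau)=\frac1h\sum_{r=h}^{2h-1}\mathbb E(\Phi_{r+1}-\Phi_r)=\frac1h\,\mathbb E(\Phi_{2h}-\Phi_h)\le\frac nh\le\sqrt n .$$
Given $S_0$ and $\tau$, both $v$ and the $(\tau+1)$-st vertex are uniform in $V\setminus S_0$. So $v$ cuts at most $\sqrt n$ classes in expectation.

**Hiding $v$ and reading on.** Reveal $S_0$, then the vertices of $V^*$ other than $v$, and then the vertices $w_1,w_2,\dots$ that follow $V^*$. For each fixed $i$, the sequences $(w_1,\dots,w_i,v)$ and $(w_1,\dots,w_i,w_{i+1})$ have the same law. Fix two points $x,y$ and say that $z$ separates them if $A_z(x)\ne A_z(y)$. Let $R$ be an independent random index with $\mathbb P(R=i)\le p$ for all $i$. Then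
$$\mathbb P(\text{none of }w_1,\dots,w_R\text{ separates, but }v\text{ does})\le\sum_i\mathbb P(R=i)\,\mathbb P(w_{i+1}\text{ is the first separating }w)\le p .$$
So what survives $w_1,\dots,w_R$ is, with high probability, stable under $v$, although the set $\{w_1,\dots,w_R\}$ was chosen without looking at $v$.

Now what this is for. For a vertex $v$ and a set $S\subseteq V\setminus\{v\}$ we say that $v$ **is a function of** $S$ if the adjacency of $v$ to a vertex outside $S\cup\{v\}$ is determined by the neighborhood of that vertex in $S$: for all $u_1,u_2\in V\setminus(S\cup\{v\})$ with $N(u_1)\cap S=N(u_2)\cap S$ we have $u_1v\in E\iff u_2v\in E$. The **functionality** $\mathtt{fun}(G)$ is the minimum $k$ such that every induced subgraph $H$ of $G$ contains a vertex that is a function (in $H$) of some set $S\subseteq V(H)\setminus\{v\}$ with $|S|\le k$. We say that $v$ is **$k$-determined** in $G$ if it is a function, in $G$, of some set of at most $k$ vertices.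

How large can functionality be? The following is known: the functionality of every $n$-vertex graph is $O(\sqrt{n\log n})$, and incidence graphs of finite projective planes on $n$ vertices have functionality $\Omega(\sqrt n)$. John Sylvester, Viktor Zamaraev and Maksim Zhukovskii, "Functionality of Random Graphs", arXiv:2412.19771 (2024), is the source of the problem we answer: is there a constant $C$ with $\mathtt{fun}(G)\le C\sqrt n$ for all $n$-vertex graphs $G$? The answer is yes.

**Theorem 1.** There is an absolute constant $C$ with $\mathtt{fun}(G)\le C\sqrt n$ for every $n$-vertex graph $G$.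

**Theorem 2 (stronger form).** There is an absolute constant $C$ such that in every $n$-vertex graph, for every integer $1\le k\le n$, at most $Cn^{3/2}/k$ vertices are not $k$-determined.

**Theorem 3 (sharpness).** In the incidence graph of a projective plane of order $q$ (with $n=2(q^2+q+1)$ vertices) no vertex is $(q-1)$-determined. Hence, for all large $n$, the maximum functionality of $n$-vertex graphs is $\Theta(\sqrt n)$.

**Theorem 2 implies Theorem 1.** Let $C\ge1$ be as in Theorem 2, let $H$ be an induced subgraph with $n'$ vertices, and let $k=\lfloor C\sqrt{n'}\rfloor+1$. If $k\ge n'$, every vertex $v$ of $H$ is $k$-determined: take $S=V(H)\setminus\{v\}$, so that there is nothing to check. If $k<n'$, then at most $Cn'^{3/2}/k<n'$ vertices of $H$ are not $k$-determined, because $k>C\sqrt{n'}$; so some vertex is. Hence $\mathtt{fun}(G)\le C\sqrt n+1\le(C+1)\sqrt n$. $\square$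

## 2. Degenerate graphs, twins, and projective planes

Let us try small cases by hand.

A vertex is a function of $\emptyset$ exactly when it is adjacent to all or to none of the other vertices. Every induced subgraph of a star is a star or has no edges, so it contains such a vertex, and stars have functionality $0$. The path $a-b-c-d$ has no such vertex, so its functionality is at least $1$.

Every vertex $v$ is a function of $N(v)$, since no vertex outside $N(v)\cup\{v\}$ is adjacent to $v$. So if every induced subgraph has a vertex of degree at most $d$, then $\mathtt{fun}(G)\le d$. Forests have functionality at most $1$, and the path above has functionality exactly $1$.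

If $v\ne w$ and $A_v=A_w$ outside $\{v,w\}$ (*twins*), then $v$ is a function of $\{w\}$. In Section 11 we use a local version: a vertex $w$ that agrees with $v$ only on a prescribed set.

**Proof of Theorem 3.** In the incidence graph of a projective plane of order $q$, the vertices are the $q^2+q+1$ points and the $q^2+q+1$ lines, and a point is adjacent to the lines through it. Each point is on $q+1$ lines, each line has $q+1$ points, and two distinct points lie on exactly one common line. By duality we may let $v$ be a point. Let $S\not\ni v$ consist of a set $P$ of points and a set $L$ of lines, $|P|+|L|\le q-1$. Each $p\in P$ lies on exactly one of the $q+1$ lines through $v$. So at least $q+1-|P|-|L|\ge1$ lines $\ell_1\ni v$ avoid $P$ and are not in $L$. Of the $q^2$ lines not through $v$, at most $|P|(q+1)+|L|\le(q-1)(q+1)<q^2$ meet $P$ or belong to $L$; so there is a line $\ell_2\not\ni v$, $\ell_2\notin L$, that avoids $P$. Now $N(\ell_1)\cap S=\emptyset=N(\ell_2)\cap S$, while $\ell_1v\in E$ and $\ell_2v\notin E$. So $v$ is not a function of $S$.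 Hence no vertex is $(q-1)$-determined, and the functionality is at least $q=\Omega(\sqrt n)$.

For arbitrary large $n$ put $m=\lfloor\sqrt n/4\rfloor$. Bertrand's postulate gives a prime $q$ with $m<q\le2m$. Then $q\ge\sqrt n/4$ and $2(q^2+q+1)\le n/2+\sqrt n+2\le n$. Take the incidence graph of the plane over the field with $q$ elements and add isolated vertices to reach $n$ vertices. By definition, functionality does not decrease when we pass to a graph that contains the given one as an induced subgraph. So the maximum is at least $\sqrt n/4$, and Theorem 1 (proved below) gives the matching upper bound. $\square$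

For the Fano plane, $q=2$: no vertex is $1$-determined, and all degrees are $3$, so the functionality is $2$ or $3$.

## 3. The entropy of a partition and the bound $\sqrt{n\log n}$

Logarithms are base $2$. For $S\subseteq V$ the **$S$-classes** are the classes of the relation "$A_s(u)=A_s(u')$ for all $s\in S$" on all of $V$ (members of $S$ included).

**Lemma 5 (test).** Let $S\subseteq V\setminus\{v\}$ and $B\subseteq V$, and suppose that $A_v$ is constant on $Z\setminus B$ for each $S$-class $Z$. Then $v$ is a function of $(S\cup B)\setminus\{v\}$. In particular $v$ is $(|S|+|B|)$-determined.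

*Proof.* Two vertices outside $S\cup B\cup\{v\}$ with the same neighborhood in $(S\cup B)\setminus\{v\}$, which contains $S$, lie in one $S$-class and outside $B$. $\square$

Example: in the path $a-b-c-d$ let $v=a$, $S=\{b\}$. The $S$-classes are $\{a,c\}$ and $\{b,d\}$. On the first $A_a=0$; on the second $A_a(b)=1$, $A_a(d)=0$. With $B=\{b\}$ the hypothesis holds, and $a$ is a function of $\{b\}$. The choice $S=\emptyset$, $B=V$ always satisfies the hypothesis, at cost $n$.

So there are two ways to spend: a vertex put into $S$ refines all classes, and a point put into $B$ is simply removed. A sensible first attempt uses one set $S$ for almost all $v$, chosen greedily.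

**Lemma 6.** For $D\subseteq V$, $|D|=d\ge2$, and $e>0$ there is a set $S_D\subseteq V$ with $|S_D|\le d\log d/e$ such that for each $z\notin S_D$
$$\sum_Z\min(|Z\cap N(z)|,|Z\setminus N(z)|)\le e,\tag{1}$$
where the sum is over the parts $Z$ into which the $S_D$-classes divide $D$.

*Proof.* Start with the empty set and add any $z$ that violates (1), as long as there is one (a $z$ already added has sum $0$). Splitting a part $Z$ into sizes $m\le|Z|/2$ and $|Z|-m$ lowers $|Z|\log|Z|$ by
$$m\log\frac{|Z|}m+(|Z|-m)\log\frac{|Z|}{|Z|-m}\ge m\log\frac{|Z|}m\ge m$$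
(if $m=0$ there is nothing to show). So each addition lowers $\sum_Z|Z|\log|Z|\in[0,d\log d]$ by more than $e$. $\square$

For each $D\subseteq V$ with $|D|\ge2$ fix such a set for the **default value** $e=d^{0.6}\log d$; so $|S_D|\le d^{0.4}$. For $v\notin S_D$ let $B_D(v)\subseteq D$ be the union over the parts of the smaller sides (the neighbor side in a tie). Then
$$|S_D|+|B_D(v)|\le2d^{0.6}\log d,\tag{2}$$
and if $S\supseteq S_D$ and an $S$-class $Z$ lies in $D$, then $A_v$ is constant on $Z\setminus B_D(v)$, because $Z$ lies in one part.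

**Where this attempt stops.** Apply Lemma 6 with $D=V$ and $e=\sqrt{n\log n}$. Then $|S_V|\le\sqrt{n\log n}<n$, and by Lemma 5 every $v\notin S_V$ is $2\sqrt{n\log n}$-determined. Applied in each induced subgraph, this gives $O(\sqrt{n\log n})$. To get both $|S_V|$ and $e$ down to $O(\sqrt n)$ we would need a potential of size $O(n)$. But the potential starts at $n\log n$: a point may see its class halved $\log n$ times, and each halving is charged one unit.

The same lemma takes care of large $k$ in Theorem 2. The rest follows from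

**Proposition 4.** There are absolute constants $K\ge1$ and $n_0$ such that for $n\ge n_0$ and $\varepsilon\in[n^{-1/4},1]$, at most $2\varepsilon n$ vertices of an $n$-vertex graph are not $\lfloor K\sqrt n/\varepsilon\rfloor$-determined.

**Proposition 4 implies Theorem 2.** We may increase $n_0$. If $n<n_0$: for $k\ge n-1$ there are no exceptions (take $S=V\setminus\{v\}$ in the definition), and for smaller $k$ we have $Cn^{3/2}/k\ge C\sqrt n\ge n$ once $C\ge\sqrt{n_0}$. Let $n\ge n_0$.

* If $k\le K\sqrt n$, then $Cn^{3/2}/k\ge n$ for $C\ge K$.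
* If $K\sqrt n<k\le Kn^{3/4}$, use $\varepsilon=K\sqrt n/k\in[n^{-1/4},1]$: at most $2Kn^{3/2}/k$ exceptions.
* If $k>Kn^{3/4}$, use Lemma 6 with $D=V$, $e=k/2$. Then $|S_V|\le2n\log n/k\le k/2$ for large $n$, since $k^2>n^{3/2}$. For $v\notin S_V$ the union $B$ of the smaller sides has $|B|\le k/2$, so $v$ is $k$-determined by Lemma 5. There are at most $|S_V|\le2n\log n/k\le n^{3/2}/k$ exceptions. $\square$

The rest of the notes proves Proposition 4.

## 4. Potentials along the random order

From now on $n$ is large, and $o(\sqrt n)$ and "large $n$" are uniform in $G$ and $\varepsilon\in[n^{-1/4},1]$. Fix a linear order on $V$, used only to break ties ("least"; pairs are ordered lexicographically). The parameters are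
$$\mathcal L=\log n,\quad\lambda=\log\mathcal L,\quad h=\lceil\sqrt n\rceil,\quad\gamma=0.9,\quad a_0=2^{\mathcal L^{1/10}},\quad g=\mathcal L^{1/40},\quad a_1=2^g,\quad\ell=2\sqrt n/\varepsilon .$$
So $2\ell\le4n^{3/4}$, $\mathcal L^{1/10}=g^4$, and $g=2^{\lambda/40}$ exceeds every fixed power of $\lambda$.

**Randomness.** The order, $\tau$, $S_0$, $V^*$ and $v$ are as in Section 1. After $V^*$ come disjoint consecutive *blocks* of vertices, specified in Section 7, of total length at most $n/4$. Marginally $v$ is uniform in $V$, and given $S_0$ it is uniform in $V\setminus S_0$. Conditioning on $S_0$ includes conditioning on $\tau$, and conditioning on sets of vertices includes their order. When we *fix $u_0\in V^*$* we fix a position in $V^*$ and let $u_0$ be the random vertex there; $V''=V^*\setminus\{u_0\}$ denotes the vertices at the other positions.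

Let $\mathcal D$ be the set of $S_0$-classes and $D(x)$ the class of $x$. For $z\notin S_0$ let $M_D(z)$ be the smaller of $D\cap N(z)$ and $D\setminus N(z)$ (the first one in a tie). We say that $z$ *cuts* $D$ if $M_D(z)\ne\emptyset$. So $|M_D(z)|\le|D|/2$, and $A_z$ is constant on $M_D(z)$ and on $D\setminus M_D(z)$. For instance, if $|D|=5$ and $z$ is adjacent to exactly four points of $D$, then $M_D(z)$ is the one non-neighbor. So $M_D(z)$ is a set of minority points, which need not be neighbors.

**Lemma 7.** Write $m=|M_D(v)|$; sums are over $D\in\mathcal D$ cut by $v$.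

(a) $\mathbb E\,\#\{D\text{ cut}\}\le\sqrt n$.

(b) $\mathbb E\sum_{|D|\ge2\ell}\min(m,\ell)\le\sqrt n$.

(c) For each $i\ge0$: $\mathbb E\sum m\le\sqrt n$, the sum over $D$ with $n^{\gamma^{i+1}}<|D|\le n^{\gamma^i}$ and $m\le|D|^{\gamma^2}$.

(d) $\mathbb E\sum_{|D|\le a_0}m\le\mathcal L^{1/10}\sqrt n$.

(e) $\mathbb E\sum m\le\mathcal L\sqrt n$.

*Proof.* Let $\Phi$ be a functional of partitions that is monotone (in either direction) under refinement, with values in an interval of length $\Phi_{\max}$, and let $\Phi_r$ be its value on the classes of the first $r$ vertices. As in Section 1, $\mathbb E|\Phi_{\tau+1}-\Phi_\tau|=\frac1h\mathbb E|\Phi_{2h}-\Phi_h|\le\Phi_{\max}/\sqrt n$, and we may let $v$ play the role of the $(\tau+1)$-st vertex. It remains to choose $\Phi$.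

* (a) The number of classes.
* (b) $\sum_D(|D|-\ell)^+\in[0,n]$; it decreases under refinement since $(a+b-\ell)^+\ge(a-\ell)^++(b-\ell)^+$. If $|D|\ge2\ell$ then $|D|-m\ge\ell$, so cutting $D$ lowers the sum by $(|D|-\ell)-(|D|-m-\ell)-(m-\ell)^+=\min(m,\ell)$.
* (c) $\#\{x:|D(x)|>n^{\gamma^{i+1}}\}\in[0,n]$. The points of $M_D(v)$ were counted, and they go to a class of size $m\le|D|^{\gamma^2}\le n^{\gamma^{i+2}}$, so they are no longer counted.
* (d) $\sum_x\min(\log|D(x)|,\log a_0)\in[0,n\mathcal L^{1/10}]$, and (e) $\sum_x\log|D(x)|\in[0,n\mathcal L]$. The class size of each point of $M_D(v)$ (with $|D|\le a_0$ in (d)) is at least halved, so each such point contributes at least $1$ to the decrease. $\square$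

Part (c) is the gain over Section 3. Cuts that are *very uneven* are cheap: all uneven cuts of classes whose size lies in one range $(n^{\gamma^{i+1}},n^{\gamma^i}]$ cost only $\sqrt n$ together, with no logarithm.

## 5. Paying and resolving: huge, big and balanced classes

For $v$ we shall build $S\subseteq V\setminus\{v\}$ with $S\supseteq S_0\cup(V^*\setminus\{v\})$, and $B\subseteq V$. A point $x\in M_D(v)$ is **paid** if we put $x\in B$. It is **resolved** if $A_v$ is constant on $Z\setminus B$ for the $S$-class $Z$ of $x$. Enlarging $S$ refines the classes and enlarging $B$ only helps, so what is achieved at one step persists.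

**Lemma 8.** If every point of every $M_D(v)$ is paid or resolved, then the hypothesis of Lemma 5 holds.

*Proof.* An $S$-class $Z$ lies in one $D\in\mathcal D$. If $Z$ contains a resolved point, we are done. Otherwise $Z\setminus B\subseteq D\setminus M_D(v)$, where $A_v$ is constant. $\square$

*Cost* means contribution to $|S|+|B|$. Expectations include the choice of $v$. Section 7 defines a good event $\mathcal G$ with $\mathbb P(\mathcal G^c)\le1/n$. If $\mathcal G$ fails we take $S=\emptyset$, $B=V$ instead of the construction; Lemma 5 applies at cost $n$, and this contributes at most $1$ to the expected cost. From here on the construction is described on $\mathcal G$, and expected costs are understood to be multiplied by $1_{\mathcal G}$; bounds that ignore this factor are only larger.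

**Types.** The class $D$ is *small* if $|D|\le a_0$, *medium* if $a_0<|D|\le n^{1/16}$, *big* if $n^{1/16}<|D|<2\ell$, and *huge* if $|D|\ge2\ell$. A pair $(D,z)$ is *balanced* if $|M_D(z)|>|D|^{\gamma^2}=|D|^{0.81}$. (For $|D|=2^{100}$ this means that the smaller side has more than $2^{81}$ points.)

**Step 1: huge classes, where $\varepsilon$ enters.** By Lemma 7(b) and Markov, with probability at least $1-\varepsilon$ we have $\sum_{|D|\ge2\ell}\min(m,\ell)\le\sqrt n/\varepsilon<\ell$. Then all these $m$ are below $\ell$, so $\sum_{|D|\ge 2\ell}m\le\sqrt n/\varepsilon$. Pay all points of $M_D(v)$, $D$ huge; outside an event of probability at most $\varepsilon$ the cost is at most $\sqrt n/\varepsilon$.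

**Step 2: medium or big balanced pairs, which the greedy set handles inside $D$.** If $v\notin S_D$, put $S_D$ into $S$ and $B_D(v)$ into $B$; all points of $M_D(v)$ are then resolved. By (2) and $m>|D|^{0.81}$ the cost is at most $2|D|^{0.6}\mathcal L\le2\mathcal L|D|^{-0.21}m\le2\mathcal L\,a_0^{-0.21}m$. By Lemma 7(e) the total has expectation at most $2\mathcal L^2a_0^{-0.21}\sqrt n=o(\sqrt n)$. If $v\in S_D$, pay $M_D(v)$. The sets $S_D$, $D\in\mathcal D$, are determined by $S_0$, and given $S_0$ the vertex $v$ is uniform on at least $n/2$ vertices. So the expected cost is at most $\sum_D|D|\cdot\frac{|S_D|}{n/2}\le2(2\ell)^{0.4}=O(n^{0.3})=o(\sqrt n)$.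

**Step 3: big unbalanced pairs, a bounded number of scales.** Pay. Only indices $i$ with $\gamma^i>1/16$ occur in Lemma 7(c), i.e. $i\le26$, so the expected cost is at most $27\sqrt n$.

**What is left.** A pair $(D,z)$, with $z\notin S_0$ cutting $D$, is *active* if $D$ is small, or $D$ is medium and the pair is unbalanced. Let
$$F_z=\bigcup_{D:(D,z)\text{ active}}M_D(z).$$
So $F_z\cap D\in\{\emptyset,M_D(z)\}$ for each $D$, and we must deal with the points $x\in F_v$. One property will be used all the time:
$$\text{if }x,y\text{ are in one }(S_0\cup\{z\})\text{-class, then }x\in F_z\iff y\in F_z.\tag{3}$$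
Indeed $x,y$ lie in the same $D\in\mathcal D$ and $A_z(x)=A_z(y)$, so $x\in M_D(z)\iff y\in M_D(z)$.

Let $X_{sm},X_{md}$ be the sets of points in small and in medium classes, and put $t_{sm}=\mathcal L^{1/10}$, $t_{md}=7\lambda$. Then
$$\mathbb E|F_v\cap X_\sigma|\le t_\sigma\sqrt n\qquad(\sigma\in\{sm,md\}).\tag{4}$$
For $sm$ this is Lemma 7(d). For $md$, an index $i$ in Lemma 7(c) matters only if $n^{\gamma^i}>a_0$, i.e. $\gamma^i>\mathcal L^{-0.9}$, i.e. $i<0.9\lambda/\log(1/0.9)<6\lambda$; so there are at most $7\lambda$ indices, each costing $\sqrt n$.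

## 6. Why paying for $F_v$ is too expensive, and how one vertex can resolve many points

If we simply pay for $F_v$, (4) gives $(\mathcal L^{1/10}+7\lambda)\sqrt n$. The random prefix alone stops here: unboundedly many scales remain, each worth $\sqrt n$.

To save, we want to resolve many points of $F_v$ by *one* vertex. Suppose that the $S$-class of $x_i$ lies in a set $Q_i'$ for $i=1,\dots,k$, and that some $w\ne v$ has $A_w=A_v$ on $Q'_1\cup\dots\cup Q_k'$. Put $w$ into $S$. On the $S$-class $Z$ of $x_i$ now $A_w$ is constant and $A_v=A_w$, so all $k$ points are resolved at cost $1$.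

Such a $w$ exists unless $v$ is the only vertex with its pattern on $Q_1',\dots,Q_k'$. If the sets $Q_i'$ come from a list that is determined *without knowing $v$*, and only few traces $A_v|_{Q'_i}$ are possible, then there are few patterns. Hence few vertices are alone in some pattern, and a random $v$ is unlikely to be one of them. So for each $x\in F_v$ that we do not pay for we want a set $Q'$ that

* contains the $S$-class of $x$, where the vertices of $S$ used for this are affordable;
* belongs to a short list independent of $v$;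
* has $A_v|_{Q'}$ within few points of a constant.

The number of functions on a set of size at most $a$ that differ from a constant in at most $j$ points is at most $2(a+1)^j$. (For $a=3$, $j=1$ this is $8$, and indeed all $8$ functions on three points qualify.) With $n^{1/8}$ patterns allowed, each of the $k$ entries may carry about $\mathcal L/(8k)$ bits. For small classes we need to save a factor slightly above $\mathcal L^{0.1}$, so $k=\lceil\mathcal L^{0.2}\rceil$ will do, and $j\log a_0$ with $j\approx\mathcal L^{0.5}$ is only about $\mathcal L^{0.6}$ bits. For medium classes the costs of the scales $i$ will be summable if $k\approx\mathcal L/\log|D|$, which leaves $O(\log|D|)$ bits per entry. Since $\log|D|$ may be as small as $g^4$, we first cut $Q'$ down to size $a_1=2^g$ (Section 8), and then allow $j\approx g^{2.5}$ errors, for $g^{3.5}$ bits (Section 9).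

To cut $D$ down without knowing $v$ we intersect it with sets $F_u$, $u\in V^*\setminus\{v\}$, and $F_w$ with $w$ in fresh blocks. The exchange of Section 1 says that such an intersection is stable under $F_v$.

## 7. Blocks with random cutoffs, and the exchange lemma

For a point $x$ put
$$N_x=\#\{z\notin S_0:x\in F_z\},\qquad U_x=\{u\in V^*:x\in F_u\}.$$
Given $S_0$, $v$ is uniform on at most $n$ vertices, so $\mathbb E\big[|F_v\cap X_\sigma|\,\big|\,S_0\big]\ge\frac1n\sum_{x\in X_\sigma}N_x$. Also $v$ is at a uniform position of $V^*$, so $\frac1h\mathbb E\sum_{x\in X_\sigma}|U_x|=\mathbb E|F_v\cap X_\sigma|$. With (4), $n/h\le\sqrt n$ and $t_\sigma\ge1$,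
$$\mathbb E\sum_{x\in X_\sigma}N_x\le t_\sigma n^{3/2},\qquad\frac1h\,\mathbb E\sum_{x\in X_\sigma}(1+|U_x|)\le2t_\sigma\sqrt n.\tag{5}$$

**Blocks.** For $\sigma\in\{sm,md\}$ put
$$a_{sm}=a_0,\ \kappa_{sm}=\mathcal L^{0.3},\ j_{sm}=\lceil\mathcal L^{0.5}\rceil;\qquad a_{md}=a_1,\ \kappa_{md}=g^{1.5},\ j_{md}=\lceil g^{2.5}\rceil.$$
The blocks, in this order, are: $W^0$ with rate $\kappa_0=\lambda^3$; then $W^{sm}$ and $W^{md}$ with rates $\kappa_{sm},\kappa_{md}$; then, for $\sigma=sm$ and afterwards for $\sigma=md$, and for the powers of two $s$ with $j_\sigma<s\le a_\sigma$ in increasing order, $W^{\sigma,s}$ with rate $s/\sqrt{j_\sigma}$.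

A block $\mathfrak b$ of rate $\kappa$ is a sequence $w_1,w_2,\dots$ of length $\lceil2\kappa h\rceil$, with an independent $\theta_{\mathfrak b}$ uniform in $[1,2)$. Its *cutoff* is
$$R_{\mathfrak b}(t)=\lfloor\theta_{\mathfrak b}\kappa h/t\rfloor\qquad(t\ge1).$$
It is nonincreasing in $t$ and at most $2\kappa h/t$. Moreover
$$\mathbb P(R_{\mathfrak b}(t)=i)\le\frac t{\kappa h},\tag{6}$$
since $R_{\mathfrak b}(t)=i$ confines $\theta_{\mathfrak b}$ to an interval of length $t/(\kappa h)$. As $a_0=n^{o(1)}$, the total block length is $n^{1/2+o(1)}\le n/4$. So at least $n/2$ vertices lie outside $S_0$, $V^*$ and all blocks.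

Let $\mathfrak b(x)=\{w\in\mathfrak b:x\in F_w\}$, and for $U_x\ne\emptyset$ let
$$\mathfrak b_x=\{w_i\in\mathfrak b:i\le R_{\mathfrak b}(|U_x|),\ x\in F_{w_i}\}.$$
So a point that lies in many $F_u$ gets a shorter piece of the block. Given $S_0,V^*$, each block element is uniform on a set of at least $n/2$ vertices, of which at most $N_x$ have $x\in F_z$; hence
$$\mathbb E\big[|\mathfrak b_x|\,\big|\,S_0,V^*\big]\le\frac{2\kappa h}{|U_x|}\cdot\frac{2N_x}n.\tag{7}$$

**The good event $\mathcal G$:** for all $x\in V$, $N_x\le6\mathcal L\sqrt n$ and $|U_x|,|W^0(x)|,|W^{sm}(x)|,|W^{md}(x)|\le\mathcal L^2$.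

**Lemma 9.** $\mathbb P(\mathcal G^c)\le1/n$ for large $n$.

*Proof.* Let $d(x,y)=\#\{z:A_z(x)\ne A_z(y)\}$. If $d(x,y)\ge3\mathcal L\sqrt n$, the first $h$ vertices all fail to separate $x,y$ with probability at most $(1-d/n)^h\le e^{-dh/n}\le e^{-3\mathcal L}\le n^{-4}$. So with probability at least $1-n^{-2}$ all pairs in a common $S_0$-class have $d<3\mathcal L\sqrt n$. In that case let $D=D(x)$. Each $z\notin S_0$ with $x\in F_z$ has $x\in M_D(z)$, so it separates $x$ from the at least $|D|/2$ points of $D\setminus M_D(z)$. Hence $N_x|D|/2\le\sum_{y\in D}d(x,y)\le3\mathcal L\sqrt n\,|D|$, i.e. $N_x\le6\mathcal L\sqrt n$.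

Next, given $S_0$, each of $V^*,W^0,W^{sm},W^{md}$ is a uniformly random subset of $V\setminus S_0$ of some size $N\le3\mathcal L^{0.3}h$. Since $|V\setminus S_0|\ge n/2$, it contains at least $q$ of $r$ given elements with probability at most $\binom rq(2N/n)^q\le(2erN/(qn))^q$. Take the elements $z$ with $x\in F_z$, so $r=N_x\le6\mathcal L\sqrt n$, and $q=\lceil\mathcal L^2\rceil$. The base is $O(\mathcal L^{1+0.3-2})=O(\mathcal L^{-0.7})$, so the probability is at most $2^{-\mathcal L^2}=n^{-\mathcal L}$. A union bound over $x$ and the four sets gives $\mathbb P(\mathcal G^c)\le n^{-2}+4n^{1-\mathcal L}\le1/n$. $\square$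

**Lemma 10 (exchange).** Fix $x\in V$ and a position $u_0\in V^*$, put $V''=V^*\setminus\{u_0\}$, and let $\mathfrak b=(w_1,w_2,\dots)$ be a block of rate $\kappa$. Condition on $S_0$, on $V''$, and on the blocks preceding $\mathfrak b$ and their $\theta$'s. Let $\mathcal P\subseteq\{z\notin S_0:x\in F_z\}$, $A^{(0)}\ni x$ and $t\ge1$ be determined by the conditioning, and put
$$A^{(i)}=A^{(0)}\cap\bigcap_{i'\le i,\ w_{i'}\in\mathcal P}F_{w_{i'}}.$$
Call certain pairs $A\supseteq A'$ *drops* (the rule being determined by the conditioning), and suppose that any chain $A_0\supseteq A_1\supseteq\cdots$ of sets containing $x$ with $A_0=A^{(0)}$ has at most $k$ consecutive pairs that are drops. Then, with $R=R_{\mathfrak b}(t)$,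
$$\mathbb P\big(u_0\in\mathcal P\text{ and }(A^{(R)},A^{(R)}\cap F_{u_0})\text{ is a drop}\big)\le\frac{kt}{\kappa h}.$$

*Proof.* Under the conditioning the remaining vertices are in uniformly random order on the remaining positions: that of $u_0$, those of $\mathfrak b$, and later ones; and this order is independent of $\theta_{\mathfrak b}$. So for each fixed $i\le\lceil2\kappa h\rceil$ the sequence $(w_1,\dots,w_i,u_0)$ has the law of $(w_1,\dots,w_i,w_{i+1})$, where $w_{i+1}$ is the next vertex of the order if the block ends at $w_i$. If $w_{i+1}\in\mathcal P$, then $A^{(i+1)}=A^{(i)}\cap F_{w_{i+1}}$. With (6), the probability is at most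
$$\sum_i\mathbb P(R=i)\,\mathbb P\big(w_{i+1}\in\mathcal P,\ (A^{(i)},A^{(i+1)})\text{ is a drop}\big)\le\frac t{\kappa h}\,k,$$
because the $A^{(i)}$ form a chain of sets containing $x$, with at most $k$ drops. $\square$

The separation example of Section 1 is the case $A^{(0)}=\{x,y\}$, where a drop is the loss of $y$, and $k=1$.

**How payments are counted.** The objects that we attach to a point $x$ below ($Q_x$, $A_x$, ...) depend on $V^*$ as a set, and not on which of its elements is $v$. Since $v$ is at a uniform position of $V^*$, and $x\in F_v$ means $v\in U_x$,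
$$\text{expected payments}=\frac1h\sum_x\mathbb E\,\#\{v\in U_x:\ x\text{ is paid for }v\}.\tag{8}$$
A rule that pays each $x$ for at most $c$ of the $v\in U_x$ costs at most $cn/h\le c\sqrt n$. A rule for which Lemma 10 gives $\mathbb P(x\text{ is paid for }u_0)\le k\,\mathbb E(|U_x\cap V''|+1)/(\kappa h)$ for each $x\in X_\sigma$ and each of the $h$ positions costs, by (5), at most
$$\frac k\kappa\cdot\frac1h\,\mathbb E\sum_{x\in X_\sigma}(|U_x|+1)\le\frac{k}{\kappa}\cdot2t_\sigma\sqrt n.\tag{9}$$
So we win whenever the rate beats the possible number of drops times $t_\sigma$.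

## 8. Medium classes: down to sets of size $a_1$

For $D$ medium write $p\sim_Dq$ if $|F_p\cap F_q\cap D|>a_1$. For each $x$ in a medium class we look for a set of size at most $a_1$ that contains its $S$-class. If two of the available sets $F$ meet in few points, their intersection is such a set. If they all meet in many points, we intersect many of them.

**Step 1: the block vertices that enter $S$.** Put into $S$ the set
$$\mathrm{Inc}_0(v)=\{w\in W^0:w\sim_Dv\text{ for some medium }D\}.$$
Each such $w$ lies in $W^0(y)$ for more than $a_1$ points $y\in F_v$. So on $\mathcal G$, $|\mathrm{Inc}_0(v)|\le a_1^{-1}\sum_{y\in F_v}|W^0(y)|\le\mathcal L^2|F_v|/a_1$, and by Lemma 7(e) the expectation is at most $\mathcal L^32^{-g}\sqrt n=o(\sqrt n)$.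

**Step 2: the case distinction at $x$.** Let $x$ be in a medium class $D$ with $U=U_x\ne\emptyset$. For $w\in W^0_x$ let $\mathrm{Non}(w)=\{u\in U:u\not\sim_Dw\}$.

* **(P1)** If $|W_x^0|>\lambda^5$: pay $x$ for all $v\in U$. Otherwise:
* **Case 1:** there are distinct $p,p'\in U$ with $p\not\sim_Dp'$. Take the least such pair, put $Q_x=F_p\cap F_{p'}\cap D$, and pay $x$ for $v=p,p'$.
* **Case 2:** not Case 1, and some $w\in W_x^0$ has $1\le|\mathrm{Non}(w)|\le2$. Take the first such $w$ and the least $p\in\mathrm{Non}(w)$. Put $Q_x=F_w\cap F_p\cap D$, and pay $x$ for all $v\in\mathrm{Non}(w)$.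
* **Case 3:** otherwise. Let $I_x=\{w\in W^0_x:\mathrm{Non}(w)=\emptyset\}$ and $A_x=D\cap\bigcap_{w\in I_x}F_w$. If $|A_x|\le a_1$, put $Q_x=A_x$. If $|A_x|>a_1$, then $Q_x$ is undefined; pay $x$ for those $v\in U$ with $|F_v\cap A_x|\le|A_x|^{0.9}$ (*cross*) and for those $v\in U\cap S_{A_x}$; for the other $v\in U$ put $S_{A_x}$ into $S$ and $B_{A_x}(v)$ into $B$.

Under (P1) $Q_x$ is undefined as well. Whenever $Q_x$ is defined, $x\in Q_x\subseteq D$ and $|Q_x|\le a_1$.

**Lemma 11.** If $v\in U$ is not paid at $x$, the $S$-class of $x$ lies in $Q_x$ (if defined), respectively in $A_x$. In Case 3 with $|A_x|>a_1$ every unpaid $x$ is resolved.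

*Proof.* Since $S_0\subseteq S$, (3) shows that the $S$-class of $x$ lies in $D$ and in $F_z$ for every $z\in S\setminus S_0$ with $x\in F_z$. All sets $F_z$ used in $Q_x$ or $A_x$ contain $x$, so we check $z\in S$. The vertices $p,p'$ used lie in $V^*$ and differ from $v$, because $x$ is paid for them; so they are in $S$. Each $w$ used satisfies $v\notin\mathrm{Non}(w)$, i.e. $w\sim_Dv$, so $w\in\mathrm{Inc}_0(v)\subseteq S$. If $|A_x|>a_1$ and $x$ is unpaid, then $S\supseteq S_{A_x}$ and the $S$-class $Z$ of $x$ lies in $A_x$, so $A_v$ is constant on $Z\setminus B_{A_x}(v)$. $\square$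

**Step 3: the cost of Cases 1 and 2.** At most two payments per $x$: expected cost at most $2\sqrt n$.

**Step 4: the cost of (P1).** By Markov and (7), $\mathbb E\big[|U_x|1_{|W_x^0|>\lambda^5}\,\big|\,S_0,V^*\big]\le4\kappa_0hN_x/(n\lambda^5)$. Sum over $x\in X_{md}$, divide by $h$, and use (5): the cost is at most $4\lambda^{-2}t_{md}\sqrt n=o(\sqrt n)$.

**Step 5: the cost of cross, by exchange.** Fix $x\in X_{md}$ and a position $u_0$; let $D=D(x)$, $U''=U_x\cap V''$, $t=|U''|+1$ and
$$\mathcal N=\{z\notin S_0:x\in F_z,\ z\sim_Du\ \ \forall u\in U''\}.$$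
These are determined by $S_0,V''$. Suppose $u_0\in U_x$ and Case 3 holds at $x$. Then $|U_x|=t$, and $u_0\in\mathcal N$ since Case 1 fails. Moreover
$$I_x=\{w_i\in W^0:i\le R_{W^0}(t),\ w_i\in\mathcal N\}.\tag{10}$$
Here "$\subseteq$" is clear. Conversely, if $w_i\in\mathcal N$ and $i\le R_{W^0}(t)$, then $w_i\in W^0_x$ and $\mathrm{Non}(w_i)\subseteq\{u_0\}$, so $\mathrm{Non}(w_i)=\emptyset$ because Case 2 fails. This is the reason for Case 2: it makes $I_x$ independent of $u_0$.

Thus $A_x=A^{(R)}$ in Lemma 10 with $\mathfrak b=W^0$, $A^{(0)}=D$, $\mathcal P=\mathcal N$. Let $(A,A')$ be a drop if $|A|>a_1$ and $|A'|\le|A|^{0.9}$. If $x$ is paid for $u_0$ because of cross, then $(A^{(R)},A^{(R)}\cap F_{u_0})$ is a drop. Each drop multiplies $\log|A|\le\mathcal L$ by at most $0.9$, and $\log|A|>g\ge1$ before each drop, so a chain has at most $1+\log_{1/0.9}\mathcal L\le8\lambda$ drops. By (9) the expected cost is at most $\frac{8\lambda}{\lambda^3}\cdot2t_{md}\sqrt n=o(\sqrt n)$.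

**Step 6: the cost of $v\in S_{A_x}$.** In Case 3 with $u_0\in U_x$, $A_x=A^{(R)}$ is determined by $S_0,V'',W^0,\theta_{W^0}$. Given these, $u_0$ is uniform on at least $n/2$ vertices, and $|S_{A_x}|\le|A_x|^{0.4}\le n^{0.4/16}$. So each $x$ is paid for $u_0$ for this reason with probability at most $2n^{0.025}/n$, and the expected cost is at most $\frac1h\cdot n\cdot h\cdot\frac{2n^{0.025}}n=2n^{0.025}=o(\sqrt n)$.

**Step 7: the cost of the sets $S_{A_x}$, $B_{A_x}(v)$.** We count each distinct set $A=A_x$ used by $v$ once. For it $|F_v\cap A|>|A|^{0.9}$, so by (2) its cost is at most $2|A|^{0.6}\mathcal L\le2\mathcal L\,a_1^{-0.3}|F_v\cap A|$. How many such sets contain a given $y$? A set $A_x\ni y$ is determined by $D(x)=D(y)$ and $I_x$; here $I_x\subseteq W^0(y)$ because $y\in A_x$, and $|I_x|\le\lambda^5$ because (P1) fails. On $\mathcal G$ there are at most $(\mathcal L^2+1)^{\lambda^5}\le2^{3\lambda^6}$ choices. So the total is at most $2\mathcal L\,2^{3\lambda^6-0.3g}|F_v|$, and by Lemma 7(e) its expectation is $o(\sqrt n)$, since $g$ exceeds every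 power of $\lambda$.

## 9. From $Q_x$ to traces that are almost constant

For $x$ in a small class with $U_x\ne\emptyset$ put $Q_x=D(x)$. Now $Q_x$ is defined for all such $x$ and for some $x\in X_{md}$; always $x\in Q_x\subseteq D(x)$ and $|Q_x|\le a_\sigma$ for $x\in X_\sigma$. Fix $\sigma$ and write $a,\kappa,j$ for $a_\sigma,\kappa_\sigma,j_\sigma$. For $x\in X_\sigma$ with $Q_x$ defined let
$$Q_x^*=\{y\in Q_x:U_y\subseteq U_x\},\qquad p\approx_xq\iff|F_p\cap F_q\cap Q_x^*|>j.$$
The restriction $U_y\subseteq U_x$ makes the cutoffs compatible: then $|U_y|\le|U_x|$, so $R_{\mathfrak b}(|U_y|)\ge R_{\mathfrak b}(|U_x|)$, and any $w\in\mathfrak b_x$ with $y\in F_w$ also lies in $\mathfrak b_y$. (If $x,y\in Q_x$ with $U_x=\{1,2\}$ and $U_y=\{1\}$, then $y\in Q_x^*$; if $U_y=\{1,3\}$, it is not.)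

**Step 1: the block vertices that enter $S$.** Put into $S$, for $\sigma=sm,md$ and all $s$,
$$\mathrm{Inc}^\sigma(v)=\{w:\exists x\in F_v\cap X_\sigma,\ Q_x\text{ defined},\ w\in W_x^\sigma,\ |F_v\cap F_w\cap Q_x^*|>j\},$$
$$\mathrm{Inc}^{\sigma,s}(v)=\{w:\exists x\in F_v\cap X_\sigma,\ Q_x\text{ defined},\ w\in W_x^{\sigma,s},\ |F_v\cap F_w\cap Q_x^*|>s/2\}.$$
*Cost.* If $w\in W^\sigma_x$ and $y\in F_v\cap F_w\cap Q_x^*$, then $y\in X_\sigma$, $v\in U_y\subseteq U_x$, and $w\in W_y^\sigma$ as just explained. So each $w\in\mathrm{Inc}^\sigma(v)$ lies in $W_y^\sigma$ for more than $j$ points $y\in F_v\cap X_\sigma$, and $|\mathrm{Inc}^\sigma(v)|\le\frac1j\sum_{y\in F_v\cap X_\sigma}|W_y^\sigma|$. Sum over $v\in V^*$, where each $y$ is counted $|U_y|$ times, and use (7) and (5):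
$$\frac1h\,\mathbb E\sum_{v\in V^*}|\mathrm{Inc}^\sigma(v)|\le\frac1{hj}\,\mathbb E\sum_{y\in X_\sigma,\,U_y\ne\emptyset}|U_y|\cdot\frac{2\kappa h}{|U_y|}\cdot\frac{2N_y}n\le\frac{4\kappa t_\sigma}j\sqrt n=o(\sqrt n);$$
the order of the factor is $\mathcal L^{0.3+0.1-0.5}$ for $sm$ and $\lambda g^{1.5-2.5}$ for $md$. The factors $|U_y|$ cancel; this is what the cutoff $\propto1/|U_x|$ is for. In the same way $\mathrm{Inc}^{\sigma,s}(v)$ has expected size at most $\frac2s\cdot4\frac s{\sqrt j}t_\sigma\sqrt n=8t_\sigma\sqrt n/\sqrt j$. There are at most $\log a_\sigma$ values of $s$, and $t_\sigma\log a_\sigma/\sqrt{j_\sigma}\to0$ (order $\mathcal L^{0.1+0.1-0.25}$, respectively $\lambda g^{1-1.25}$), so the total is $o(\sqrt n)$.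

**Lemma 12.** If $v\in U_x$ is unpaid at $x$ in Section 8 and $Q_x$ is defined, then the $S$-class of $x$ lies in $Q_x^*$. (For small classes "unpaid in Section 8" is an empty condition.)

*Proof.* It lies in $Q_x$: by Lemma 11 for medium classes, and since $S\supseteq S_0$ for small ones. If $y$ is in it, then $U_y\setminus\{v\}=U_x\setminus\{v\}$ by (3), as $V^*\setminus\{v\}\subseteq S$. Since $v\in U_x$, we get $U_y\subseteq U_x$. $\square$

**Step 2: the status of $v\in U_x$.** Let $x\in X_\sigma$, $Q_x$ be defined, and $x$ be unpaid for $v$ in Section 8. Put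
$$U''=U_x\setminus\{v\},\quad I_v=\{w\in W_x^\sigma:w\approx_xv\},\quad J_v=\{w\in W_x^\sigma:w\approx_xu\ \ \forall u\in U''\}.$$
The vertices of $I_v$ are in $S$, but $I_v$ depends on $v$; the set $J_v$ is visible without $v$. We want to use them where they coincide.

* **(α)** Some $u\in U''$ has $u\not\approx_xv$. Take the least such $u$ and let $Q'=Q_x^*\cap F_u$. Then $|F_v\cap Q'|\le j$.
* **(β)** Not (α), and some $w\in I_v$, $u\in U''$ have $w\not\approx_xu$. Take the least such pair and let $Q'=Q_x^*\cap F_w\cap F_u$. Then $|Q'|\le j$.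
* **(E1)** Not (α), (β), and $I_v\ne J_v$. Pay $x$.
* Otherwise $I_v=J_v$. Let $A=Q_x^*\cap\bigcap_{w\in J_v}F_w$.
  * **(γ)** $|A|\le2j$: let $Q'=A$. Then $\min(|F_v\cap Q'|,|Q'\setminus F_v|)\le j$.
  * **(E2)** $|A|>2j$ and $|F_v\cap A|\le\frac34|A|$: pay $x$.
  * Otherwise let $s$ be the power of two with $s\le|A|<2s$ (so $j<s\le a$), and
  $$\mathcal J=\{w\in W_x^{\sigma,s}:|F_w\cap A|>\tfrac34|A|\},\qquad A'=A\cap\bigcap_{w\in\mathcal J}F_w.$$
  **(γ′)** If $|A'\setminus F_v|\le j$: let $Q'=A'$. **(E3)** If $|A'\setminus F_v|>j$: pay $x$.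

**Lemma 13.** If $v\in U_x$ is unpaid at $x$ after Sections 8 and 9 and $Q_x$ is defined, then the $S$-class of $x$ lies in $Q'$, $|Q'|\le a$, and $\min(|F_v\cap Q'|,|Q'\setminus F_v|)\le j$.

*Proof.* The two inequalities are recorded in the list and follow from $Q'\subseteq Q_x^*$. By Lemma 12 and (3) it suffices that all sets $F_z$ used contain $x$, which holds by definition, and have $z\in S$. The vertices $u$ lie in $V^*\setminus\{v\}\subseteq S$. Each $w\in I_v$ lies in $\mathrm{Inc}^\sigma(v)$, and where $J_v$ is used we have $J_v=I_v$. For $w\in\mathcal J$, both $F_v$ and $F_w$ contain more than $\frac34|A|$ points of $A$, so $|F_v\cap F_w\cap Q_x^*|\ge|F_v\cap F_w\cap A|>\frac12|A|\ge s/2$ and $w\in\mathrm{Inc}^{\sigma,s}(v)$. $\square$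

It remains to bound the payments (E1), (E2), (E3).

**Lemma 14.** For each $x$ at most one $v\in U_x$ is paid because of (E1). So (E1) costs at most $\sqrt n$ in expectation.

*Proof.* Suppose $v\ne v'$ in $U_x$ both satisfy neither (α) nor (β). If $w\in I_v$, then $w\approx_xv'$, since otherwise (β) holds for $v$ with $u=v'$. So $I_v\subseteq I_{v'}$, and by symmetry $I_v=I_{v'}$. As (β) fails for $v$, $I_v\subseteq J_v$. Conversely $w\in J_v$ gives $w\approx_xv'$, i.e. $w\in I_{v'}=I_v$. So $I_v=J_v$, and $v$ is not (E1). The cost follows from (8). $\square$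

## 10. Candidates for $Q_x$, and the stability of $A$ and $A'$

For (E2) and (E3) we use Lemma 10, so we need $Q_x$ and $Q_x^*$ without looking at $u_0$. We cannot know $Q_x$, but we can list candidates.

**Step 1: the list $\mathcal C_x$.** Fix $x$ and a position $u_0$; let $V''=V^*\setminus\{u_0\}$, $U_y''=U_y\cap V''$ for all $y$, $t=|U_x''|+1$, and $W_x^0(t)=\{w_i\in W^0:i\le R_{W^0}(t),\ x\in F_{w_i}\}$. If $x\in X_{sm}$ let $\mathcal C_x=\{D(x)\}$. If $x\in X_{md}$, $D=D(x)$ and $|W_x^0(t)|\le\lambda^5$, let $\mathcal C_x$ consist of those of the following sets that are defined and have size at most $a_1$: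

* $F_p\cap F_{p'}\cap D$ for the least pair of distinct $p,p'\in U_x''$ with $p\not\sim_Dp'$;
* for each $w\in W_x^0(t)$, the set $F_w\cap F_p\cap D$ with $p$ the least element of $U_x''$ such that $p\not\sim_Dw$;
* $D\cap\bigcap\{F_w:w\in W_x^0(t),\ w\sim_Du\ \ \forall u\in U_x''\}$.

If $x\in X_{md}$ and $|W_x^0(t)|>\lambda^5$, let $\mathcal C_x=\emptyset$. So $|\mathcal C_x|\le\lambda^5+2$, and $|\mathcal C_x|=1$ for $x\in X_{sm}$; all members contain $x$; and $\mathcal C_x$ is determined by $S_0,V'',W^0,\theta_{W^0}$. For $Q\in\mathcal C_x$ put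
$$Q^*=\{y\in Q:U_y''\subseteq U_x''\}\ni x,$$
which is determined by the same data.

**Lemma 15.** If $u_0\in U_x$ is unpaid at $x$ in Section 8 and $Q_x$ is defined, then $|U_x|=t$, $Q_x\in\mathcal C_x$, and $Q_x^*=Q^*$ for $Q=Q_x$.

*Proof.* $|U_x|=t$ is clear, and so is $Q_x\in\mathcal C_x$ for $x\in X_{sm}$. Let $x\in X_{md}$. Then $W_x^0=W_x^0(t)$, of size at most $\lambda^5$ since (P1) fails. In Case 1 the least pair avoids $u_0$, since $u_0$ is unpaid; so it is also the least such pair in $U_x''$. In Case 2, $u_0\notin\mathrm{Non}(w)$, so $p$ is the least element of $\mathrm{Non}(w)=\mathrm{Non}(w)\cap U_x''$. In Case 3 use (10). Finally, since $u_0\in U_x$, $U_y\subseteq U_x$ is equivalent to $U_y''\subseteq U_x''$. $\square$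

**Step 2: the cost of (E2).** Let $x\in X_\sigma$. Condition on $S_0$, $V''$ and the blocks before $W^\sigma$ with their $\theta$'s. For $Q\in\mathcal C_x$ let
$$\mathcal N_Q=\{z\notin S_0:x\in F_z,\ |F_z\cap F_u\cap Q^*|>j\ \ \forall u\in U_x''\}.$$
Suppose (E2) holds for $u_0$ with $Q_x=Q$. Then $u_0\in\mathcal N_Q$ because (α) fails; $J_{u_0}=\{w_i\in W^\sigma:i\le R_{W^\sigma}(t),\ w_i\in\mathcal N_Q\}$; and $|A\cap F_{u_0}|\le\frac34|A|$. Apply Lemma 10 with $\mathfrak b=W^\sigma$, $A^{(0)}=Q^*$, $\mathcal P=\mathcal N_Q$, where $(A,A')$ is a drop if $|A'|\le\frac34|A|$; then $A=A^{(R)}$. The sets of a chain are nonempty of size at most $a$, so $k\le\log_{4/3}a\le2.5\log a$. A union over $\mathcal C_x$ bounds the probability by $|\mathcal C_x|\cdot2.5\log a\cdot t/(\kappa h)$, and by (9) the expected cost is at most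
$$\max|\mathcal C_x|\cdot\frac{2.5\log a_\sigma}{\kappa_\sigma}\cdot2t_\sigma\sqrt n=o(\sqrt n)$$
(the order of the factor is $\mathcal L^{0.1+0.1-0.3}$ for $sm$, and $\lambda^5g\lambda/g^{1.5}$ for $md$).

**Step 3: the cost of (E3).** Now we know that $F_{u_0}$ covers more than $\frac34$ of $A$, and we want it to miss at most $j$ points of $A'$. Let $x\in X_\sigma$ and condition on $S_0,V'',W^0,W^{sm},W^{md}$ and their $\theta$'s. Then for each $Q\in\mathcal C_x$ the set
$$A_Q=Q^*\cap\bigcap\{F_{w_i}:w_i\in W^\sigma,\ i\le R_{W^\sigma}(t),\ w_i\in\mathcal N_Q\}\ni x$$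
is determined, and so is, if $|A_Q|>2j$, the power of two $s_Q$ with $s_Q\le|A_Q|<2s_Q$. Consider each $Q$ with $|A_Q|>2j$ separately, write $s=s_Q$, and condition further on the blocks preceding $W^{\sigma,s}$ and their $\theta$'s. Suppose (E3) holds for $u_0$ with $Q_x=Q$. Then $A=A_Q$, and $u_0\in\mathcal P:=\{z\notin S_0:x\in F_z,\ |F_z\cap A|>\frac34|A|\}$ because (E2) fails. In Lemma 10 with $\mathfrak b=W^{\sigma,s}$ and $A^{(0)}=A$ we have $A'=A^{(R)}$, and $|A'\setminus F_{u_0}|>j$. Let a drop be a decrease by more than $j$ points; then $k\le|A|/j\le2s/j$. The rate is $s/\sqrt j$, so the probability of (E3) is at most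
$$|\mathcal C_x|\cdot\frac{2s}j\cdot\frac{t\sqrt j}{sh}=\frac{2|\mathcal C_x|\,t}{\sqrt j\,h}$$
(taking the maximum of $|\mathcal C_x|$), and as in (9) the expected cost is at most $\max|\mathcal C_x|\cdot\frac2{\sqrt{j_\sigma}}\cdot2t_\sigma\sqrt n=o(\sqrt n)$ (order $\mathcal L^{0.1-0.25}$, respectively $\lambda^6g^{-1.25}$).

## 11. Keys, and local twins for groups of points

Let $(D,v)$ be active, and let $P_D(v)$ be the set of $x\in F_v\cap D$ that are unpaid so far and for which $Q_x$ is defined. All other points of $F_v\cap D$ are paid, or were resolved in Section 8, Case 3. We now resolve $P_D(v)$ in groups of size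
$$k_D=\lceil\mathcal L^{0.2}\rceil\ (D\text{ small}),\qquad k_D=\lfloor\mathcal L/(16\log|D|)\rfloor\ge1\ (D\text{ medium}).$$

**Step 1: a list of sets $Q'$ that does not depend on $v$.** Let $\Delta_v$ denote the position of $v$, $S_0$, $V''=V^*\setminus\{v\}$, all blocks and all $\theta$'s. Given $\Delta_v$, the vertex $v$ is uniform on at least $n/2$ vertices. Use the notation of Section 10 with $u_0=v$. For $x\in D\subseteq X_\sigma$ put $W_x^\sigma(t)=\{w_i\in W^\sigma:i\le R_{W^\sigma}(t),\ x\in F_{w_i}\}$, and let $\mathcal Q_x$ be the family of all sets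
$$Q^*\cap F_u,\quad Q^*\cap F_w\cap F_u,\quad A_Q,\quad A_Q'\qquad(Q\in\mathcal C_x,\ u\in U_x'',\ w\in W_x^\sigma(t)),$$
where $A_Q'$, defined when $|A_Q|>2j$, is
$$A_Q'=A_Q\cap\bigcap\{F_{w_i}:w_i\in W^{\sigma,s_Q},\ i\le R_{W^{\sigma,s_Q}}(t),\ x\in F_{w_i},\ |F_{w_i}\cap A_Q|>\tfrac34|A_Q|\}.$$
If $|U_x''|>\mathcal L^2$ or $|W_x^\sigma(t)|>\mathcal L^2$, put $\mathcal Q_x=\emptyset$ instead. All members have size at most $a_\sigma$; $|\mathcal Q_x|\le(\lambda^5+2)(\mathcal L^2+\mathcal L^4+2)\le\mathcal L^5$; and $\mathcal Q_x$ is determined by $\Delta_v$.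

On $\mathcal G$, for $x\in P_D(v)$, the set $Q_x':=Q'$ of Lemma 13 belongs to $\mathcal Q_x$. Indeed the two size conditions hold on $\mathcal G$, and by Lemma 15 $Q_x\in\mathcal C_x$, $|U_x|=t$ and $Q_x^*=Q^*$ for $Q=Q_x$. Hence (α), (β), (γ), (γ′) produce sets of the four kinds, in this order. Since $A_v$ is constant on $D\cap F_v=M_D(v)$ and on $D\setminus F_v$, Lemma 13 shows that $A_v|_{Q_x'}$ differs from a constant function in at most $j_\sigma$ points.

**Step 2: counting patterns.** A **key** for $D$ is a sequence $(x_i,Q_i',f_i)_{i\le k_D}$ with $x_i\in D$, $Q_i'\in\mathcal Q_{x_i}$, and $f_i:Q_i'\to\{0,1\}$ differing from a constant function in at most $j_\sigma$ points. One entry has at most $|D|\cdot\mathcal L^5\cdot2(a_\sigma+1)^{j_\sigma}$ choices, whose logarithm is at most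

* for small $D$: $\mathcal L^{0.1}+5\lambda+1+(\mathcal L^{0.5}+1)(\mathcal L^{0.1}+1)\le2\mathcal L^{0.6}$;
* for medium $D$: $\log|D|+5\lambda+1+(g^{2.5}+1)(g+1)\le2\log|D|$, since $\log|D|\ge g^4$.

Multiplied by $k_D$ this is at most $\mathcal L/8$ in both cases. So there are at most $n^{1/8}$ keys for $D$.

**Step 3: the vertices that are alone with their pattern.** Let $\mathrm{Exc}_D$ be the set of vertices $z$ such that, for some key, $z$ is the *only* vertex of $G$ with $A_z|_{Q_i'}=f_i$ for all $i$. Then $|\mathrm{Exc}_D|\le n^{1/8}$, and $\mathrm{Exc}_D$ is determined by $\Delta_v$. If $v\in\mathrm{Exc}_D$, pay $F_v\cap D$. The expected total is at most $\sum_D|D|\cdot\frac{2n^{1/8}}n=2n^{1/8}=o(\sqrt n)$.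

**Step 4: one vertex per group.** If $v\notin\mathrm{Exc}_D$, split $P_D(v)$ into at most $\lceil|P_D(v)|/k_D\rceil$ groups $Y$ of size at most $k_D$. The entries $(x,Q_x',A_v|_{Q_x'})$, $x\in Y$, padded by repetition, form a key that $v$ satisfies. As $v\notin\mathrm{Exc}_D$, there is $w_Y\ne v$ with $A_{w_Y}=A_v$ on $\bigcup_{x\in Y}Q_x'$. Put $w_Y$ into $S$. For $x\in Y$ the $S$-class $Z$ of $x$ lies in $Q_x'$; on $Z$ we have $A_v=A_{w_Y}$, and $A_{w_Y}$ is constant on $Z$ since $w_Y\in S$. So all points of $P_D(v)$ are resolved.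

**Step 5: the cost of the groups.** It is at most $\#\{D\text{ cut}\}+\sum_D|F_v\cap D|/k_D$. The first term has expectation at most $\sqrt n$ by Lemma 7(a). Small classes contribute at most $\mathcal L^{-0.2}\mathcal L^{0.1}\sqrt n=o(\sqrt n)$ by Lemma 7(d). For medium $D$ with $n^{\gamma^{i+1}}<|D|\le n^{\gamma^i}$ we have $1/k_D\le32\log|D|/\mathcal L\le32\gamma^i$, because $\lfloor y\rfloor\ge y/2$ for $y\ge1$. Active pairs with $D$ medium are unbalanced, so by Lemma 7(c) the medium classes contribute at most $\sum_{i\ge0}32\gamma^i\sqrt n=320\sqrt n$. The geometric series is where the scales stop adding up.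

## 12. The total for a random $v$: proof of Proposition 4

On $\mathcal G$ every point of every $M_D(v)$ is now paid or resolved. Also $S\subseteq V\setminus\{v\}$: $v\in V^*$ is neither in $S_0$ nor in a block; $v\notin S_D$ and $v\notin S_{A_x}$ whenever these sets are put into $S$; and $w_Y\ne v$. By Lemmas 8 and 5, $v$ is $(|S|+|B|)$-determined. On $\mathcal G^c$ the choice $S=\emptyset$, $B=V$ gives the same conclusion by Lemma 5. The costs are:

* $|S_0|+|V^*|\le3h\le4\sqrt n$;
* huge classes: at most $\sqrt n/\varepsilon$, except on an event of probability at most $\varepsilon$;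
* everything else, in expectation: $27\sqrt n$ (big unbalanced pairs), $2\sqrt n$ (Cases 1 and 2), $\sqrt n$ (E1), $321\sqrt n$ (groups), and $o(\sqrt n)$ for all other items, including the contribution at most $1$ of $\mathcal G^c$.

So the cost apart from huge classes, counted as $n$ on $\mathcal G^c$, has expectation at most $K'\sqrt n$ with an absolute constant $K'$, for $n\ge n_0$. By Markov it exceeds $K'\sqrt n/\varepsilon$ with probability at most $\varepsilon$. Hence with probability at least $1-2\varepsilon$ the vertex $v$ is $\lfloor K\sqrt n/\varepsilon\rfloor$-determined, where $K=K'+1$. Now $v$ is uniform in $V$, and being determined is a property of $G$ and $v$ only. So at most $2\varepsilon n$ vertices are not $\lfloor K\sqrt n/\varepsilon\rfloor$-determined. This proves Proposition 4, and with it Theorem 2 (Section 3), Theorem 1 (Section 1), and the upper bound in Theorem 3 (Section 2). $\blacksquare$
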